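\title{Gevrey $2$ regularity in time is critical for unique continuation for Schr\"odinger operators}

\begin{abstract}
Local unique continuation across non-characteristic hypersurfaces holds for Schr\"odinger operators with a time-independent Lipschitz metric and lower-order terms that are Gevrey $2$ in time. We show that the exponent $2$ cannot be raised. In every space dimension $d\ge2$ we construct functions $u$ and $\mathsf q$ on the unit ball of $\mathbb R^{1+d}$, Gevrey $s$ in all variables for every $s>2$, such that $(i\partial_t+\Delta+\mathsf q)u=0$ and the support of $u$ is the half ball $\{x_1\le0\}$. Their derivatives of order $n$ exceed the Gevrey $2$ bound only by a factor $(\log(n+2))^{4\gamma n}$, for any given $\gamma\in(1,2]$. The solution is glued from exact solutions of the free equation that are adapted to large circles. In one space dimension unique continuation holds for merely bounded lower-order terms, so counterexamples exist exactly when $d\ge2$ and $s>2$.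
\end{abstract}

\section{The problem and the results}

A differential operator $P$ has \emph{local unique continuation} across a hypersurface $\Sigma$ at a point $p\in\Sigma$ if every solution of $Pu=0$ near $p$ that vanishes on one side of $\Sigma$ vanishes in a neighborhood of $p$. For evolution equations the answer depends on how regular the coefficients are in time. This paper determines the threshold for Schr\"odinger operators.

\subsection*{Setting}
Points of $\mathbb R^{1+d}$ are written $(t,x)=(t,x_1,\dots,x_d)$, and $B$ is the open unit ball of $\mathbb R^{1+d}$. Let $s\ge1$ and let $U\subset\mathbb R^{1+d}$ be open. The \emph{Gevrey class} $\mathcal G^s(U;\mathbb C)$ consists of the $f\in C^\infty(U;\mathbb C)$ such that for every compact $K\subset U$ there are $C,R>0$ with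
\[
\sup_K|\partial^\alpha f|\le CR^{|\alpha|}(\alpha!)^s\qquad\text{for all multi-indices }\alpha .
\]
The classes increase with $s$, and $s=1$ is the real-analytic case. A function $f\in L^\infty_{\rm loc}(U;\mathbb C)$ is \emph{Gevrey $s$ in $t$ and bounded in $x$} if for every compact $K\subset U$ there are $C,R>0$ with $\|\partial_t^kf\|_{L^\infty(K)}\le CR^k(k!)^s$ for all $k\in\mathbb N$. Elements of $\mathcal G^s(U;\mathbb C)$ have this property, and time-independent bounded functions have it for every $s$.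

A \emph{Schr\"odinger-type operator} is an operator
\[
P=i\partial_t+\partial_{x_j}g^{jk}(x)\partial_{x_k}+\mathsf b^j(t,x)\partial_{x_j}+\mathsf q(t,x)
\]
(summation over $j,k=1,\dots,d$) whose metric $(g^{jk})$ is time-independent, Lipschitz, symmetric and uniformly positive definite. A hypersurface is \emph{non-characteristic} for $P$ if it is nowhere tangent to a slice $\{t=\mathrm{const}\}$; the hyperplane $\{x_1=0\}$ is the basic example. We write $\Delta=\sum_{j=1}^d\partial_{x_j}^2$, $P_0=i\partial_t+\Delta$ and $P_{0,\mathsf q}=P_0+\mathsf q$.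

\begin{definition}\label{def:counter}
Let $s\ge1$ and $d\ge1$. A \emph{counterexample of order $s$ in dimension $d$} is a pair $(P,u)$, where $P$ is a Schr\"odinger-type operator on $B$ whose coefficients $\mathsf b^j,\mathsf q$ are Gevrey $s$ in $t$ and bounded in $x$, and $u\in C^\infty(B;\mathbb C)$ satisfies
\[
Pu=0\ \text{ in }B,\qquad u=0\ \text{ on }B\cap\{x_1>0\},\qquad 0\in\operatorname{supp}u .
\]
\end{definition}

Three known results frame the problem.
\begin{itemize}
\item[(A)] Local unique continuation across non-characteristic hypersurfaces holds for Schr\"odinger-type operators whose lower-order terms $\mathsf b^j,\mathsf q$ are Gevrey $2$ in $t$ and bounded in $x$. In particular there is no counterexample of order $s$ for $1\le s\le2$, in any dimension $d\ge1$.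
\item[(B)] Without Gevrey regularity in time this fails: for $d\ge2$ there are $u,\mathsf q\in C^\infty(B;\mathbb C)$ with $P_{0,\mathsf q}u=0$ in $B$, $u=0$ on $\{x_1>0\}$ and $0\in\operatorname{supp}u$.
\item[(C)] For the wave equation (Alinhac--Baouendi, H\"ormander), for every $s>1$ and $d\ge2$ there are $u,\mathsf q\in\mathcal G^s(B;\mathbb C)$ with $\partial_t^2u-\Delta u+\mathsf qu=0$ in $B$ and $\operatorname{supp}u=\{(t,x)\in B:x_1\ge0\}$. Analyticity in time is thus essentially optimal for waves.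
\end{itemize}
Between (A) and (B) lies the range $s>2$. Filippas, Laurent and L\'eautaud \cite{FLL} asked whether an analog of (C) holds for Schr\"odinger operators with Gevrey $2+\varepsilon$ coefficients, so that Gevrey $2$ would be the critical regularity in time. In the terms above: \emph{does a counterexample of order $s$ in dimension $d$ exist for every $s>2$ and every $d\ge2$?}

\subsection*{Results}
The answer is yes, already for the flat metric, with no first-order term, and with one pair $(u,\mathsf q)$ for all $s>2$.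

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $\gamma\in(1,2]$. There are $u,\mathsf q\in C^\infty(B;\mathbb C)$, depending only on $(t,x_1,x_2)$, and $C>0$ such that
\[
P_{0,\mathsf q}u=0\ \text{ in }B,\qquad\operatorname{supp}u=\{(t,x)\in B:\ x_1\le0\},
\]
and, on $B$ and for all multi-indices $\alpha$,
\begin{equation}\label{eq:main}
|\partial^\alpha u|+|\partial^\alpha\mathsf q|\le C^{|\alpha|+1}\,|\alpha|!^{\,2}\,\bigl(\log(|\alpha|+2)\bigr)^{4\gamma|\alpha|}.
\end{equation}
In particular $u,\mathsf q\in\bigcap_{s>2}\mathcal G^s(B;\mathbb C)$.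
\end{theorem}

The last claim follows from \eqref{eq:main}. Given $\delta>0$, there is $C_\delta$ with $(\log(n+2))^{4\gamma}\le C_\delta(n/e)^\delta$ for all $n\ge1$, and $(n/e)^n\le n!$, so $(\log(n+2))^{4\gamma n}\le C_\delta^{\,n}\,n!^{\,\delta}$. Only multi-indices in the three variables $t,x_1,x_2$ matter, and for these the multinomial theorem gives $|\alpha|!\le3^{|\alpha|}\alpha!$. Hence $u,\mathsf q\in\mathcal G^{2+\delta}(B;\mathbb C)$.

The restriction $d\ge2$ is necessary: in one space dimension no regularity in time is needed at all.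

\begin{theorem}\label{thm:one}
Let $d=1$. Let $g$ be Lipschitz and bounded below by a positive constant, let $\mathsf b,\mathsf q\in L^\infty_{\rm loc}(B;\mathbb C)$, and let $P=i\partial_t+\partial_xg(x)\partial_x+\mathsf b\partial_x+\mathsf q$ on $B\subset\mathbb R^{1+1}$. If $u\in C^\infty(B)$, $Pu=0$ almost everywhere and $u=0$ for $x>0$, then $u=0$ near $0$.
\end{theorem}

\begin{corollary}\label{cor}
Let $s\ge1$ and $d\ge1$. A counterexample of order $s$ in dimension $d$ exists if and only if $d\ge2$ and $s>2$.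
\end{corollary}

\begin{proof}
If $d\ge2$ and $s>2$, take $P=P_{0,\mathsf q}$ and $u$ from Theorem~\ref{thm:main}. If $s\le2$, no counterexample exists by (A). If $d=1$, none exists by Theorem~\ref{thm:one}.
\end{proof}

Section~\ref{sec:idea} explains on exponential solutions why the exponent is $2$ and what the second space variable is for. Sections \ref{sec:tools}--\ref{sec:glue} prove Theorem~\ref{thm:main}, and Section~\ref{sec:one} proves Theorem~\ref{thm:one}.

\subsection*{Reduction to $d=2$}
It suffices to prove Theorem~\ref{thm:main} for $d=2$. The projection $\pi(t,x)=(t,x_1,x_2)$ maps $B$ onto the unit ball of $\mathbb R^3$, and if $(u,\mathsf q)$ works for $d=2$, then $u\circ\pi$ and $\mathsf q\circ\pi$ satisfy the equation and \eqref{eq:main}. Since $\pi$ is open, the preimage of a dense set is dense, so $u\circ\pi\ne0$ on a dense subset of $B\cap\{x_1<0\}$. In Sections \ref{sec:idea}--\ref{sec:glue} we therefore take $d=2$, write $(t,x,y)$ for $(t,x_1,x_2)$, and set $z=x+iy$, so that $|z|<1$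 on $B$.

\section{The idea: handing over from one solution to the next}\label{sec:idea}

Given $u$, the potential is forced: $\mathsf q=-P_0u/u$. The task is to find $u$, vanishing to infinite order as $x\to0^-$, such that this quotient has no poles and is Gevrey. We shall build $u$ from a sequence of exact solutions of $P_0w=0$, each one in charge of a slab, so that $P_0u\ne0$ only where a cutoff function acts.

\subsection{What Gevrey regularity measures}\label{sec:measure}
We use repeatedly the inequality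
\begin{equation}\label{eq:elem}
\lambda^ne^{-\lambda}\le n!\qquad(\lambda\ge0,\ n\in\mathbb N),
\end{equation}
which is one term of the exponential series. Consider an oscillation $ae^{iTt}$ with amplitude $a>0$ and frequency $T>0$. Its $n$-th derivative has modulus $aT^n$. If $a\le e^{-\delta T^{1/s}}$, then \eqref{eq:elem} with $\lambda=\delta T^{1/s}/s$, raised to the power $s$, gives $aT^n\le(s/\delta)^{sn}n!^{\,s}$. Conversely, if $aT^n\le CR^nn!^{\,s}$ for all $n$, take $s$-th roots, multiply by $2^{-n}/n!$ after dividing by $R^{n/s}$, and sum over $n$: this gives $a^{1/s}\exp\bigl(\frac12(T/R)^{1/s}\bigr)\le2C^{1/s}$. So a family of oscillations obeys uniform Gevrey $s$ bounds exactly when the amplitude at frequency $T$ is $O(e^{-\delta T^{1/s}})$ for some $\delta>0$.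

\subsection{One handover}\label{sec:handover}
For real $\tau,\mu,\rho$, the function $w=e^{-i\tau t+i\mu y-\rho x}$ satisfies $P_0w=(\tau-\mu^2+\rho^2)w$. It solves the free equation when
\begin{equation}\label{eq:disp}
\tau=\mu^2-\rho^2 ,
\end{equation}
and $|w|=e^{-\rho x}$ depends on $x$ alone. Take two such solutions $w_1,w_2$ with decay rates $\rho_1>\rho_2>0$. Then $w_1$ is the larger one for $x<0$ and $w_2$ for $x>0$. Let $\ell>0$ and let $\chi\in C^\infty(\mathbb R)$ satisfy $0\le\chi\le1$, $\chi=0$ on $(-\infty,0]$ and $\chi=1$ on $[1,\infty)$. Define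
\[
u=w_1+\chi\Bigl(\frac{x+2\ell}\ell\Bigr)w_2\ \text{ for }x\le0,\qquad u=\Bigl(1-\chi\Bigl(\frac{x-\ell}\ell\Bigr)\Bigr)w_1+w_2\ \text{ for }x\ge0 .
\]
Then $u=w_1$ for $x\le-2\ell$ and $u=w_2$ for $x\ge2\ell$. We switch $w_2$ on where it is negligible, and we switch $w_1$ off where it has become negligible. In between, $u=w_1+w_2$ vanishes at the points of $\{x=0\}$ where the two phases are opposite, but there $P_0u=0$ identically and we take $\mathsf q=0$. This is the reason for using exact solutions: an error term in $P_0w_j$ would have to be divided by a function with zeros.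

On the slab $-2\ell\le x\le-\ell$ put $v=w_2/w_1$. Then $|v|=e^{(\rho_1-\rho_2)x}\le e^{-M}$ with $M=(\rho_1-\rho_2)\ell$, and since $P_0(\chi w_2)=\ell^{-2}\chi''w_2+2\ell^{-1}\chi'\partial_xw_2$,
\[
\mathsf q=-\frac{P_0u}u=-\frac{(\ell^{-2}\chi''-2\rho_2\ell^{-1}\chi')\,v}{1+\chi v}=-(\ell^{-2}\chi''-2\rho_2\ell^{-1}\chi')\sum_{n\ge0}(-\chi)^nv^{n+1}.
\]
As $\partial_tv=i(\tau_1-\tau_2)v$, the term $v^{n+1}$ oscillates in time with frequency $(n+1)T$, where $T=|\tau_1-\tau_2|$, and has amplitude at most $e^{-(n+1)M}$. By Section~\ref{sec:measure}, the condition for Gevrey $s$ bounds in time is $M\ge\delta T^{1/s}$; it implies $(n+1)M\ge\delta((n+1)T)^{1/s}$ for all $n$. The other slab is symmetric.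

This suggests the critical exponent. A counterexample needs infinitely many handovers, on slabs whose widths $\ell_k$ tend to $0$. At spatial frequency $\mu_k$, with $\tau\ge0$ in \eqref{eq:disp}, the rates are at most of order $\mu_k$, so the gain is $M_k\lesssim\mu_k\ell_k$, while the time frequencies are of order $\mu_k^2$. The condition $M_k\ge\delta\mu_k^{2/s}$ then fails for $s=2$, in agreement with (A), and leaves room for every $s>2$ if $\ell_k$ decays slowly compared with the growth of $\mu_k$. For waves, \eqref{eq:disp} becomes $\tau^2=\mu^2-\rho^2$, the time frequency is of order $\mu_k$, and the same count gives the threshold $s=1$ of (C).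

\subsection{Why exponentials cannot be chained}
Suppose that multiples $w_1,w_2,\dots$ of exponential solutions are chained in this way at points $m_1<m_2<\dots<0$, with $|w_k|=|w_{k+1}|$ on $\{x=m_k\}$. Each handover requires $\rho_{k+1}<\rho_k$. Hence
\[
\log|w_{k+1}|\big|_{x=m_{k+1}}=\log|w_k|\big|_{x=m_k}-\rho_{k+1}(m_{k+1}-m_k)\ge\log|w_k|\big|_{x=m_k}-\rho_1(m_{k+1}-m_k),
\]
so $|w_k|$ at $x=m_k$ stays above $e^{-\rho_1|m_1|}$ times $|w_1|$ at $x=m_1$. The blocks do not become small as $x\to0^-$. What is needed is a block whose decay rate is small where it takes over and large where it hands over, that is, a solution of the free equation whose modulus is strongly log-concave in the direction of $x$.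

\subsection{Curved blocks}\label{sec:curved}
The second space variable provides such solutions. Replace the lines $\{x=\mathrm{const}\}$ by circles centered at a far point $1/\kappa$ of the positive $x$-axis. For $0<\kappa\le\frac18$ let
\[
\zeta(z)=-\kappa^{-1}\operatorname{Log}(1-\kappa z)=X+iY,\qquad|z|<8,
\]
with the principal logarithm. Then $\kappa^{-1}-z=\kappa^{-1}e^{-\kappa X}e^{-i\kappa Y}$, so $X$ is a logarithm of the distance to $1/\kappa$ and $Y$ is a multiple of the polar angle.

\begin{lemma}\label{lem:block}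
Let $0<\kappa\le\frac18$, $\mu>0$, $c\in\mathbb R$, $\tau=\mu^2e^{2\kappa c}$ and
\[
V(X)=\mu^2-\tau e^{-2\kappa X}=\mu^2\bigl(1-e^{-2\kappa(X-c)}\bigr).
\]
If $f''=Vf$, then $w=e^{-i\tau t+i\mu Y}f(X)$ satisfies $P_0w=0$ on $\mathbb R\times\{|z|<8\}$. Moreover $|X-x|\le\kappa$ for $|z|\le1$.
\end{lemma}

\begin{proof}
For a holomorphic change of variable, $\partial_x^2+\partial_y^2=|\zeta'(z)|^2(\partial_X^2+\partial_Y^2)$, and here $|\zeta'(z)|^2=|1-\kappa z|^{-2}=e^{2\kappa X}$. Since $f''-\mu^2f=-\tau e^{-2\kappa X}f$, we have $(\partial_X^2+\partial_Y^2)w=-\tau e^{-2\kappa X}w$, so $\Delta w=-\tau w$, while $i\partial_tw=\tau w$. For $|z|\le1$ the power series of the logarithm gives $|\zeta-z|\le\sum_{n\ge2}\kappa^{n-1}/n\le\frac\kappa2\sum_{n\ge0}8^{-n}\le\kappa$.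
\end{proof}

These are the solutions obtained by separating variables in polar coordinates about $1/\kappa$. The point is that the relation \eqref{eq:disp} has become local. The equation $f''=Vf$ suggests a decay rate $\rho(X)\approx\sqrt{V(X)}$, and $V$ vanishes at the \emph{turning point} $c$ and increases like $2\kappa\mu^2(X-c)$ to its right. Between the distances $\ell$ and $L\ell$ from $c$ the rate therefore grows by a factor of about $\sqrt L$. The price is that a turning point near $0$ forces $\tau\approx\mu^2$: in Section~\ref{sec:handover} one could have taken $\tau_1=\tau_2$, and now one cannot. For $\mu=0$, the only choice when $d=1$, there is no turning point.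

The parameters are dictated by three constraints. The $k$-th handover takes place on a slab of width about $\ell_k$, at distance about $L\ell_k$ from the turning point of block $k$ and about $\ell_k$ from that of block $k+1$.
\begin{itemize}
\item The cutoffs depend on $x$, whereas the moduli of the blocks depend on their own variables $X$. To compare them we need $|X-x|$ to be a fraction of $\ell_k$, so $\kappa_k\approx\ell_k$. The rates are then of order $\mu_k\ell_k$, and the gain is $M_k\approx\mu_k\ell_k^2$.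
\item At the handover the old rate, of order $\sqrt L\,\mu_k\ell_k$, must beat the new rate, of order $\mu_{k+1}\ell_k$. So $\mu_{k+1}/\mu_k$ must be bounded, and we take $\mu_k\approx2^k$.
\item The blocks occupy lengths of order $L\ell_k$, which must be summable. We take $\ell_k\approx k^{-\gamma}$ with $\gamma>1$.
\end{itemize}
This predicts \eqref{eq:main}. The $n$-th time derivative at the $k$-th handover has size $\mu_k^{2n}e^{-M_k}\approx\ell_k^{-4n}M_k^{2n}e^{-M_k}$, up to factors $C^n$. By \eqref{eq:elem}, $M^{2n}e^{-M}\le(2n)!\le4^nn!^{\,2}$, and the relevant $k$ are those with $M_k$ comparable to $n$, that is $k\approx\log n$, for which $\ell_k^{-4n}\approx(\log n)^{4\gamma n}$.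

\section{Three tools}\label{sec:tools}

\subsection{The decay rate}
We need positivity of $f$ and two-sided bounds on $-f'/f$, uniformly in the parameters and close to the turning point. Where $V>0$, the equation $f''=Vf$ has growing and decaying solutions. Read from right to left, the decaying behavior is the stable one, so we prescribe the data at the right endpoint.

\begin{lemma}\label{lem:riccati}
Let $V\in C^2((c,r])$ satisfy $V>0$, $V'>0$, $V''\le0$. Let $f''=Vf$ with $f(r)>0$ and $f'(r)=-\sqrt{V(r)}f(r)$. Then $f>0$ and $f'<0$ on $(c,r]$, and $\rho=-f'/f$ is nondecreasing and satisfies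
\[
\sqrt V\le\rho\le\sqrt V+\frac{V'}{4V}\qquad\text{on }(c,r].
\]
\end{lemma}

\begin{proof}
Let $(X_*,r]$ be the maximal subinterval on which $f>0$. There $f''>0$, so $f'\le f'(r)<0$ and $f\ge f(r)>0$. Thus $f$ cannot reach $0$ at $X_*$, and $X_*=c$. Differentiating $\rho$ gives the Riccati equation $\rho'=\rho^2-V$. Put $a=\sqrt V$ and $D=\rho-a$. Then $D'=(\rho+a)D-a'$ and $D(r)=0$, so
\[
D(X)=\int_X^ra'(\xi)\,e^{-\int_X^\xi(\rho+a)}\,d\xi .
\]
Since $a'>0$, we get $D\ge0$, that is $\rho\ge a$, and hence $\rho'\ge0$. Inserting $\rho+a\ge2a$,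
\[
D(X)\le\int_X^r\frac{a'}{2a}(\xi)\;2a(\xi)\,e^{-2\int_X^\xi a}\,d\xi\le\sup_{[X,r]}\frac{a'}{2a}=\sup_{[X,r]}\frac{V'}{4V},
\]
because $2a(\xi)e^{-2\int_X^\xi a}$ is the $\xi$-derivative of $-e^{-2\int_X^\xi a}$ and so has integral at most $1$. As $V'$ is positive and nonincreasing and $V$ is increasing, the supremum is attained at $X$.
\end{proof}

\subsection{A Gevrey $2$ cutoff}
The potential is a series in the powers $\chi^n$, so we need bounds on $\chi^n$ whose constants grow only geometrically in $n$. The cutoffs depend on $x$ alone; their Gevrey regularity is needed only because \eqref{eq:main} is claimed for all derivatives and not just for those in $t$.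

\begin{lemma}\label{lem:cutoff}
There are $A\ge1$ and $\chi\in C^\infty(\mathbb R)$ with $0\le\chi\le1$, $\chi=0$ on $(-\infty,0]$, $\chi=1$ on $[1,\infty)$, such that for $\tilde\chi\in\{\chi,1-\chi\}$, $b\in\{0,1,2\}$ and $n,j\ge0$,
\begin{equation}\label{eq:cutoff}
|\tilde\chi^{(j)}|\le A\,12^jj!^{\,2},\qquad|(\tilde\chi^n\chi^{(b)})^{(j)}|\le(3A)^nA\,12^jj!^{\,2}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{Product rule.} If $|h_1^{(j)}|\le A_1R^jj!^{\,2}$ and $|h_2^{(j)}|\le A_2R^jj!^{\,2}$ for all $j$, then Leibniz's formula gives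
\[
|(h_1h_2)^{(j)}|\le A_1A_2R^j\sum_{i=0}^j\binom ji\,i!^{\,2}(j-i)!^{\,2}=A_1A_2R^jj!^{\,2}\sum_{i=0}^j\binom ji^{-1}\le3A_1A_2R^jj!^{\,2}.
\]
Indeed, the last sum equals $1,2,\frac52,\frac83$ for $j=0,1,2,3$. For $j\ge4$, the $j-3$ middle terms are each at most $\binom j2^{-1}$, so the sum is at most $2+\frac2j+\frac{2(j-3)}{j(j-1)}\le2+\frac4j\le3$.

\emph{Construction.} Let $E(\sigma)=e^{-1/\sigma}$ for $\sigma>0$ and $E(\sigma)=0$ for $\sigma\le0$. For $\sigma>0$, the map $\omega\mapsto1/\omega$ sends the disc $|\omega-\sigma|\le\sigma/2$ to the disc with diameter $[\frac2{3\sigma},\frac2\sigma]$, so $|e^{-1/\omega}|\le e^{-2/(3\sigma)}$ there. Cauchy's estimate and \eqref{eq:elem} with $\lambda=\frac2{3\sigma}$ give $|E^{(j)}(\sigma)|\le j!\,(3\lambda)^je^{-\lambda}\le3^jj!^{\,2}$. Let $I=\int_0^1E(\sigma)E(1-\sigma)\,d\sigma$, $\psi(\sigma)=I^{-1}E(\sigma)E(1-\sigma)$ and $\chi(\sigma)=\int_0^\sigma\psi$. Then $\chi$ has the required values. By the product rule $|\psi^{(j)}|\le\frac3I3^jj!^{\,2}$,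 and since $(j+1)^2\le4^j$, also $|\psi^{(j+1)}|\le\frac9I3^j(j+1)!^{\,2}\le\frac9I12^jj!^{\,2}$. With $A=1+\frac9I$, each of $\chi$, $1-\chi$, $\chi'=\psi$ and $\chi''=\psi'$ has $j$-th derivative bounded by $A\,12^jj!^{\,2}$. The second bound in \eqref{eq:cutoff} follows by applying the product rule $n$ times.
\end{proof}

We fix $\chi$ and $A$ from now on.

\subsection{A cutoff times a holomorphic function}
Every function that we must estimate is a cutoff at scale $\ell$ times a function that extends holomorphically. For $p\in\mathbb R^3$ and $\varrho>0$ let $D(p,\varrho)\subset\mathbb C^3$ be the closed polydisc of center $p$ with all three radii equal to $\varrho$. Recall Cauchy's estimate: if $G$ is holomorphic near $D(p,\varrho)$ and $|G|\le\Gamma$ on it, then $|\partial^\beta G(p)|\le\Gamma\,\beta!\,\varrho^{-|\beta|}$. In our application the radius shrinks like $1/M$, and the next lemma trades the powers of $M$ for a second factorial, at the cost of a part of the exponential gain.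

\begin{lemma}\label{lem:leibniz}
Let $0<\ell\le1$, $M>0$, $\varrho=\ell^4/(10M)$ and $p=(t,x,y)\in\mathbb R^3$. Let $h$ be a smooth function of one variable near $x$ with $|h^{(i)}(x)|\le H(12/\ell)^ii!^{\,2}$ for all $i$, and let $G$ be holomorphic near $D(p,\varrho)$ with $|G|\le\Gamma$ on $D(p,\varrho)$. Then for all $\alpha$,
\[
|\partial^\alpha(hG)(p)|\le H\Gamma e^{M/4}\,(80\,\ell^{-4})^{|\alpha|}\,|\alpha|!^{\,2}.
\]
\end{lemma}

\begin{proof}
Let $\alpha=(\alpha_0,\alpha_1,\alpha_2)$, in the order $t,x,y$, and $n=|\alpha|$. By Leibniz's formula and Cauchy's estimate,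
\[
|\partial^\alpha(hG)(p)|\le H\Gamma\sum_{i=0}^{\alpha_1}\binom{\alpha_1}i\Bigl(\frac{12}\ell\Bigr)^ii!^{\,2}\,\alpha_0!\,(\alpha_1-i)!\,\alpha_2!\,(10M\ell^{-4})^{n-i}.
\]
Since $\binom{\alpha_1}i\,i!\,(\alpha_1-i)!=\alpha_1!$, the $i$-th term is $\alpha!\,i!\,(12/\ell)^i(10\ell^{-4})^{n-i}M^{n-i}$. By \eqref{eq:elem}, $M^{n-i}\le4^{n-i}(n-i)!\,e^{M/4}$. Using $\alpha!\le n!$, $i!\,(n-i)!\le n!$ and $12/\ell\le40\ell^{-4}$, the term is at most $e^{M/4}(40\ell^{-4})^nn!^{\,2}$, and there are $\alpha_1+1\le2^n$ terms.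
\end{proof}

\section{The building blocks}\label{sec:blocks}

\subsection{Parameters}
Fix $\gamma\in(1,2]$ and $L=2\cdot10^4$. For $k\ge1$ let
\[
\ell_k=\epsilon k^{-\gamma},\qquad\kappa_k=\tfrac14\ell_k,\qquad\mu_k=\Lambda2^k,\qquad M_k=7\mu_k\ell_k^2 .
\]
Since $\gamma>1$, we can fix $\epsilon>0$ with $L\sum_k\ell_k\le\frac14$. Since $\inf_k2^kk^{-2\gamma}>0$, we can then fix $\Lambda$ so large that for all $k$
\begin{equation}\label{eq:Lambda}
\mu_k\ell_k^2\ge1,\qquad48Ae^{-3M_k/4}\le\tfrac12 .
\end{equation}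
We record the consequences
\begin{equation}\label{eq:param}
\ell_{k+1}\le\ell_k\le4\ell_{k+1},\quad\ell_k\le\frac1{4L},\quad\mu_k\ge1,\quad M_{k+1}\le2M_k,\quad M_k\ge\nu2^{k/2},
\end{equation}
with some $\nu>0$ independent of $k$. The bound $\ell_k\le2^\gamma\ell_{k+1}\le4\ell_{k+1}$ uses $\gamma\le2$. This restriction only serves to fix numerical constants, and it costs nothing because \eqref{eq:main} weakens as $\gamma$ grows.

The $k$-th handover will take place in $[a_k,a_k+3\ell_k]$, and $c_k$ will be the turning point of block $k$. We want $c_k=a_k-L\ell_k$, $c_{k+1}=a_k-\ell_k$ and $a_k\to0$. These conditions force $a_{k+1}-a_k=L\ell_{k+1}-\ell_k$, so we define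
\[
a_k=-\sum_{j\ge k+1}(L\ell_j-\ell_{j-1}),\qquad c_k=a_k-L\ell_k,\qquad m_k=a_k+\tfrac32\ell_k,\qquad r_k=a_k+4\ell_k .
\]
By \eqref{eq:param}, $L\ell_{k+1}-\ell_k\ge(\frac L4-1)\ell_k\ge4\ell_k$, and $c_k\ge-L\sum_{j\ge k}\ell_j$. Therefore
\begin{equation}\label{eq:order}
-\tfrac14\le c_k<a_k<r_k\le a_{k+1}<0,\qquad a_k\uparrow0,\qquad c_{k+1}=a_{k+1}-L\ell_{k+1}=a_k-\ell_k .
\end{equation}
The cutoffs will act on the intervals $I_k^\pm$, and $J_k$ is the handover zone enlarged by $\kappa_k$ on each side: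
\[
I_k^-=[a_k,a_k+\ell_k],\qquad I_k^+=[a_k+2\ell_k,a_k+3\ell_k],\qquad J_k=[a_k-\tfrac14\ell_k,\,a_k+\tfrac{13}4\ell_k].
\]
From \eqref{eq:order}, $m_k\in J_k\subset(c_k,r_k]\cap(c_{k+1},r_{k+1}]$. Finally, with the convention $a_0=a_1$, let
\[
S_k=\{(t,x,y)\in B:\ a_{k-1}\le x\le a_k+3\ell_k\},\qquad k\ge1 .
\]
This is the region where block $k$ has to be controlled.

\subsection{Definition of the blocks}
Let $\zeta_k=X_k+iY_k$, $\tau_k$ and $V_k$ be as in Section~\ref{sec:curved}, with $(\kappa,\mu,c)=(\kappa_k,\mu_k,c_k)$. Since $c_k<0$, we have $0<\tau_k<\mu_k^2$. Let $f_k$ solve $f_k''=V_kf_k$ with $f_k(r_k)>0$ and $f_k'(r_k)=-\sqrt{V_k(r_k)}f_k(r_k)$. Solutions of a linear differential equation with entire coefficients are entire, so $f_k$ is entire. On $(c_k,r_k]$ we have $V_k>0$, $V_k'>0$ and $V_k''<0$, so Lemma~\ref{lem:riccati} shows that $f_k$ is positive and decreasing there. The function $f_k$ is determined up to a positive factor, which we fix recursively by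
\begin{equation}\label{eq:norm}
f_1(r_1)=1,\qquad f_{k+1}(m_k)=f_k(m_k);
\end{equation}
this is possible since both functions are positive at $m_k\in J_k$. Set
\[
u_k=e^{-i\tau_kt+i\mu_kY_k}f_k(X_k),\qquad\rho_k=-f_k'/f_k .
\]
By Lemma~\ref{lem:block}, $P_0u_k=0$ in $B$ and $|X_k-x|\le\frac14\ell_k$ on $B$. On $S_k$ this gives $X_k\le r_k$; it gives $X_k\ge a_{k-1}-\frac14\ell_{k-1}=c_k+\frac34\ell_{k-1}$ if $k\ge2$, and $X_1\in J_1$ if $k=1$. In all cases
\begin{equation}\label{eq:range}
c_k+\tfrac34\ell_k\le X_k\le r_k\quad\text{and}\quad|u_k|=f_k(X_k)>0\qquad\text{on }S_k .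
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!20] (0,0) rectangle (1.5,4.8);
\fill[gray!20] (3,0) rectangle (4.5,4.8);
\draw[->] (-2.2,0) -- (6.6,0);
\draw[thick,domain=-0.3:4.8] plot (\x,{2.5-0.85*(\x-2.25)-0.02*(\x-2.25)*(\x-2.25)});
\draw[thick,dashed,domain=-1.5:6.2] plot (\x,{2.5-0.06*((\x+1.5)*sqrt(\x+1.5)-7.26)});
\node[left] at (-0.3,4.5) {$\log f_k$};
\node[above] at (5.7,1.95) {$\log f_{k+1}$};
\draw (-1.5,0.07) -- (-1.5,-0.07) node[below] {$c_{k+1}$};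
\draw (0,0.07) -- (0,-0.07) node[below] {$a_k$};
\draw (2.25,0.07) -- (2.25,-0.07) node[below] {$m_k$};
\draw (6,0.07) -- (6,-0.07) node[below] {$r_k$};
\draw[dotted] (2.25,0) -- (2.25,2.5);
\node[below] at (0.85,-0.02) {$I_k^-$};
\node[below] at (3.75,-0.02) {$I_k^+$};
\end{tikzpicture}
\caption{The $k$-th handover (schematic). The profile $f_k$ of the old block is far from its turning point and decays fast; the profile $f_{k+1}$ of the new block is close to its turning point $c_{k+1}$ and decays slowly. The two are equal at $m_k$. The new block is switched on over $I_k^-$, where it is exponentially smaller than the old one, and the old block is switched off over $I_k^+$, where the roles are reversed.}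
\label{fig:handover}
\end{figure}

\subsection{Estimates at real points}
The first lemma makes Figure~\ref{fig:handover} quantitative.

\begin{lemma}\label{lem:rates}
For all $k\ge1$,
\begin{align}
\mu_k\sqrt{\kappa_k(X-c_k)}\le\rho_k(X)&\le\mu_k\sqrt{2\kappa_k(X-c_k)}+\frac1{4(X-c_k)}&&\text{on }(c_k,r_k],\label{eq:rate}\\
\rho_k\ge56\,\mu_k\ell_k\quad&\text{and}\quad0<\rho_{k+1}\le3.5\,\mu_k\ell_k&&\text{on }J_k,\label{eq:rateJ}\\
\rho_k(X_k)&\le2\mu_k&&\text{on }S_k.\label{eq:rateS}
\end{align}
\end{lemma}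

\begin{proof}
For $X\in(c_k,r_k]$ put $\beta=2\kappa_k(X-c_k)$. Then $0<\beta\le\frac12(L+4)\ell_k^2\le L\ell_k^2\le\frac1{16}$ by \eqref{eq:param}, so $\frac\beta2\le1-e^{-\beta}\le\beta$. Also $V_k'/V_k=2\kappa_k/(e^\beta-1)\le2\kappa_k/\beta=1/(X-c_k)$. Since $V_k=\mu_k^2(1-e^{-\beta})$, Lemma~\ref{lem:riccati} gives \eqref{eq:rate}.

On $J_k$ we have $X-c_k\ge(L-\frac14)\ell_k\ge112^2\ell_k$, so $\rho_k\ge112\mu_k\sqrt{\kappa_k\ell_k}=56\mu_k\ell_k$. On $J_k$ we also have $\frac34\ell_k\le X-c_{k+1}\le\frac{17}4\ell_k$. With $\kappa_{k+1}\le\frac14\ell_k$, $\mu_{k+1}=2\mu_k$ and $\ell_k^{-1}\le\mu_k\ell_k$ from \eqref{eq:Lambda},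
\[
\rho_{k+1}\le2\sqrt{17/8}\,\mu_k\ell_k+\frac1{3\ell_k}\le\bigl(3+\tfrac13\bigr)\mu_k\ell_k\le3.5\,\mu_k\ell_k .
\]
On $S_k$, by \eqref{eq:range}, the first term on the right of \eqref{eq:rate} is $\mu_k\sqrt\beta\le\frac14\mu_k$, and the second is at most $\frac1{3\ell_k}\le\mu_k\ell_k\le\mu_k$.
\end{proof}

\begin{lemma}\label{lem:real}
At points of $B$,
\begin{equation}\label{eq:compare}
|u_{k+1}|\le e^{-M_k}|u_k|\ \text{ if }x\in I_k^-,\qquad|u_k|\le e^{-M_k}|u_{k+1}|\ \text{ if }x\in I_k^+ .
\end{equation}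
There is $C_0$ such that for all $k\ge2$,
\begin{equation}\label{eq:decay}
|u_k|\le C_0e^{-6M_k}\qquad\text{on }S_k .
\end{equation}
\end{lemma}

\begin{proof}
Let $a_k\le x\le a_k+3\ell_k$. Both $X_k$ and $X_{k+1}$ are within $\frac14\ell_k$ of $x$, so they lie in $J_k$. By \eqref{eq:norm} and $(\log f_j)'=-\rho_j$,
\[
\log\frac{|u_{k+1}|}{|u_k|}=\int_{m_k}^{X_k}\rho_k-\int_{m_k}^{X_{k+1}}\rho_{k+1}.
\]
Points of $J_k$ are within $2\ell_k$ of $m_k$, so by \eqref{eq:rateJ} the second integral has modulus at most $7\mu_k\ell_k^2=M_k$. If $x\in I_k^-$, then $m_k-X_k\ge\frac14\ell_k$, and the first integral is at most $-14\mu_k\ell_k^2=-2M_k$. If $x\in I_k^+$, then $X_k-m_k\ge\frac14\ell_k$, and it is at least $2M_k$. This proves \eqref{eq:compare}.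

For \eqref{eq:decay} we first follow the values $f_j(m_j)$. Let $j\ge2$. By \eqref{eq:order}, $m_{j-1}\le a_j-\frac52\ell_{j-1}\le a_j-\frac14\ell_j$, so $[a_j-\frac14\ell_j,m_j]\subset[m_{j-1},m_j]\subset(c_j,r_j]$. On the smaller interval, which has length $\frac74\ell_j$ and lies in $J_j$, we have $\rho_j\ge56\mu_j\ell_j$, and on the larger one $\rho_j>0$. Hence
\[
f_j(m_j)\le f_j(m_{j-1})\,e^{-98\mu_j\ell_j^2}=f_{j-1}(m_{j-1})\,e^{-14M_j}.
\]
So the sequence $f_j(m_j)$ decreases, and $f_j(m_j)\le C_0e^{-14M_j}$ for all $j\ge1$ with $C_0=f_1(m_1)e^{14M_1}$. Now let $k\ge2$. On $S_k$ we have $X_k\in[a_{k-1}-\frac14\ell_{k-1},r_k]$, where $f_k$ decreases. The left endpoint is that of $J_{k-1}$, at distance $\frac74\ell_{k-1}$ from $m_{k-1}$, so \eqref{eq:rateJ} on $J_{k-1}$ gives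
\[
|u_k|\le f_k(m_{k-1})\,e^{\frac74\cdot3.5\,\mu_{k-1}\ell_{k-1}^2}\le f_{k-1}(m_{k-1})\,e^{M_{k-1}}\le C_0e^{-13M_{k-1}}\le C_0e^{-6M_k},
\]
where the last step uses $M_k\le2M_{k-1}$.
\end{proof}

\subsection{Estimates at complex points}
To bound all derivatives of the quotients $u_{k+1}/u_k$ at once, we extend them holomorphically and use Cauchy's estimate. This requires upper and lower bounds for $u_k$ in a complex neighborhood of $S_k$. The power series of $\zeta_k$ has real coefficients, so $\overline{\zeta_k(z)}=\zeta_k(\bar z)$, and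
\[
X_k=\tfrac12\bigl(\zeta_k(x+iy)+\zeta_k(x-iy)\bigr),\qquad Y_k=\tfrac1{2i}\bigl(\zeta_k(x+iy)-\zeta_k(x-iy)\bigr).
\]
These formulas extend $X_k$, $Y_k$, and hence $u_k$, holomorphically to $\Omega=\{(t,x,y)\in\mathbb C^3:|x+iy|<8,\ |x-iy|<8\}$.

\begin{lemma}\label{lem:complex}
Let $p=(t,x,y)\in S_k$ and let $p'=(t',x',y')\in\mathbb C^3$ satisfy $|x'-x|,|y'-y|\le\frac1{32\mu_k}$. Then $p'\in\Omega$ and, with $\theta=|t'-t|$,
\[
\tfrac14e^{-\tau_k\theta}|u_k(p)|\le|u_k(p')|\le4e^{\tau_k\theta}|u_k(p)|,\qquad|\partial_xu_k(p')|\le12\mu_ke^{\tau_k\theta}|u_k(p)|.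
\]
\end{lemma}

\begin{proof}
We drop the index $k$. From $p$ to $p'$ the numbers $x\pm iy$ move by at most $\frac1{16\mu}\le1$, inside the disc $\{|z|<2\}$, on which $|\zeta'|=|1-\kappa z|^{-1}\le2$. So $X$ and $Y$ change by at most $\frac1{8\mu}$, and $|\partial_xX|,|\partial_xY|\le2$ at $p'$.

Let $X_0=X(p)\in(c,r]$ and $X(p')=X_0+\omega$, with $|\omega|\le\frac1{8\mu}$. On the segment from $X_0$ to $X_0+\omega$ we have $|V|\le\mu^2+\mu^2e^{2\kappa|\omega|}\le3\mu^2$. Put $\lambda=2\mu$ and $F=(f,f'/\lambda)$. Then $F'=(\lambda F_2,\,(V/\lambda)F_1)$ with $|V|/\lambda\le\lambda$, so in the maximum norm $|\frac d{d\sigma}F(X_0+\sigma\omega)|\le\lambda|\omega|\,|F(X_0+\sigma\omega)|$ for $0\le\sigma\le1$. By Gronwall's inequality $|F|\le e^{1/4}|F(X_0)|$ on the segment, and $|F(X_0)|=f(X_0)$ because $\rho(X_0)\le\lambda$ by \eqref{eq:rateS}. Hence, on the segment, $|f|\le e^{1/4}f(X_0)$ and $|f'|\le2e^{1/4}\mu f(X_0)$, and so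
\[
|f(X_0+\omega)-f(X_0)|\le\tfrac14e^{1/4}f(X_0)\le\tfrac12f(X_0).
\]
Moreover $|e^{i\mu Y(p')}|\in[e^{-1/8},e^{1/8}]$ and $|e^{-i\tau t'}|\in[e^{-\tau\theta},e^{\tau\theta}]$. The bounds on $u$ follow from $\frac12e^{-1/8}\ge\frac14$ and $e^{3/8}\le4$. Finally $\partial_xu=e^{-i\tau t+i\mu Y}\bigl(i\mu\,\partial_xY\,f(X)+\partial_xX\,f'(X)\bigr)$, which is bounded at $p'$ by $e^{\tau\theta}e^{1/8}(2+4)e^{1/4}\mu f(X_0)$, and $6e^{3/8}\le12$.
\end{proof}

Lemma~\ref{lem:complex} fixes the radius that we can afford. In space it is of order $1/\mu_k$. In time a shift by $\theta$ costs $e^{\tau_k\theta}$, which must be paid from the gain $e^{-M_k}$, so $\theta$ must be a fraction of $M_k/\mu_k^2\approx\ell_k^2/\mu_k$. The time constraint is the binding one, and we set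
\begin{equation}\label{eq:radius}
\varrho_k=\frac{\ell_k^4}{10M_k}=\frac{\ell_k^2}{70\mu_k},\qquad\text{so that}\qquad\varrho_k\le\frac1{64\mu_k}=\frac1{32\mu_{k+1}},\qquad\mu_k^2\varrho_k=\frac{M_k}{490}.
\end{equation}
This is the radius of Lemma~\ref{lem:leibniz} for $(\ell,M)=(\ell_k,M_k)$.

\section{Gluing: proof of Theorem~\ref{thm:main}}\label{sec:glue}

\subsection{Definition of $u$ and $\mathsf q$}
Let $\eta_1(x)=1-\chi\bigl(\frac{x-a_1-2\ell_1}{\ell_1}\bigr)$ and, for $k\ge2$,
\[
\eta_k(x)=\chi\Bigl(\frac{x-a_{k-1}}{\ell_{k-1}}\Bigr)\Bigl(1-\chi\Bigl(\frac{x-a_k-2\ell_k}{\ell_k}\Bigr)\Bigr),\qquad\operatorname{supp}\eta_k\subset[a_{k-1},a_k+3\ell_k].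
\]
The first factor varies only on $I_{k-1}^-$ and the second only on $I_k^+$. Define on $B$
\[
u=\sum_{k\ge1}\eta_k(x)u_k\ \text{ for }x<0,\qquad u=0\ \text{ for }x\ge0 .
\]
Since $a_k+3\ell_k<a_{k+1}$, the supports of $\eta_k$ and $\eta_{k+2}$ are disjoint, so at most two terms are present at each point, and the sum is locally finite in $\{x<0\}$. Explicitly, $u=u_1$ for $x\le a_1$, and
\[
u=\begin{cases}
u_k+\chi\bigl(\frac{x-a_k}{\ell_k}\bigr)u_{k+1}&\text{for }x\in I_k^-,\\[2pt]
u_k+u_{k+1}&\text{for }a_k+\ell_k\le x\le a_k+2\ell_k,\\[2pt]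
\bigl(1-\chi\bigl(\frac{x-a_k-2\ell_k}{\ell_k}\bigr)\bigr)u_k+u_{k+1}&\text{for }x\in I_k^+,\\[2pt]
u_{k+1}&\text{for }a_k+3\ell_k\le x\le a_{k+1}.
\end{cases}
\]
Call the sets $B\cap\{x\in I_k^\pm\}$ the \emph{slabs}; both slabs of index $k$ lie in $S_k\cap S_{k+1}$. Off the slabs, $P_0u=0$ in $\{x<0\}$. On a slab the uncut block is nonzero by \eqref{eq:range} and dominates the cut one by \eqref{eq:compare}, so $u\ne0$. Put $\mathsf q=-P_0u/u$ on the slabs and $\mathsf q=0$ elsewhere in $B$. To write $\mathsf q$ out, use the notation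
\[
\begin{array}{lllll}
\text{on }I_k^-:&\sigma=\frac{x-a_k}{\ell_k},&\tilde\chi=\chi,&v=\frac{u_{k+1}}{u_k},&\tilde v=\frac{\partial_xu_{k+1}}{u_k},\\[6pt]
\text{on }I_k^+:&\sigma=\frac{x-a_k-2\ell_k}{\ell_k},&\tilde\chi=1-\chi,&v=\frac{u_k}{u_{k+1}},&\tilde v=\frac{\partial_xu_k}{u_{k+1}}.
\end{array}
\]
Since $P_0(h(x)w)=h''w+2h'\partial_xw$ when $P_0w=0$,
\begin{equation}\label{eq:q}
\mathsf q=\pm\,\frac{\ell_k^{-2}\chi''(\sigma)\,v+2\ell_k^{-1}\chi'(\sigma)\,\tilde v}{1+\tilde\chi(\sigma)\,v}\qquad\text{for }x\in I_k^\pm .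
\end{equation}
The right side is smooth in a neighborhood of the slab in $B$ and vanishes there outside the slab, because $\chi'$ and $\chi''$ vanish outside $[0,1]$. So $\mathsf q$ is smooth in $B\cap\{x<0\}$, and $P_0u+\mathsf qu=0$ there.

\subsection{Derivative bounds in $\{x<0\}$}

\begin{lemma}\label{lem:bounds}
There is $C$ such that for all $k\ge1$ and all $\alpha$, the quantity
\[
C\,(80\,\ell_k^{-4})^{|\alpha|}\,|\alpha|!^{\,2}\,e^{-M_k/4}
\]
bounds $|\partial^\alpha\mathsf q|$ on the two slabs of index $k$, and bounds $|\partial^\alpha(\eta_ku_k)|$ on $B$.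
\end{lemma}

\begin{proof}
Write $\ell,\mu,M,\varrho$ for $\ell_k,\mu_k,M_k,\varrho_k$.

\emph{The potential.} Let $p$ be a point of a slab of index $k$. By \eqref{eq:radius}, Lemma~\ref{lem:complex} applies on $D(p,\varrho)$ to both $u_k$ and $u_{k+1}$. They have no zeros there, so $v$ and $\tilde v$ are holomorphic near $D(p,\varrho)$. We have $(\tau_k+\tau_{k+1})\varrho\le5\mu^2\varrho\le\frac M4$. With \eqref{eq:compare} and $\mu_k\le\mu_{k+1}=2\mu$, this gives on $D(p,\varrho)$, for either slab,
\[
|v|\le16\,e^{M/4}e^{-M}=16\,e^{-3M/4},\qquad|\tilde v|\le4\cdot12\cdot2\mu\,e^{-3M/4}=96\mu\,e^{-3M/4}.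
\]
By \eqref{eq:Lambda}, $16e^{-3M/4}<1$, so \eqref{eq:q} expands as
\[
\mathsf q=\pm\sum_{n\ge0}(-1)^n\bigl(\ell^{-2}\chi''\tilde\chi^n\,v^{n+1}+2\ell^{-1}\chi'\tilde\chi^n\,\tilde vv^n\bigr).
\]
Each $G_n\in\{v^{n+1},\tilde vv^n\}$ satisfies $|G_n|\le96\mu\,16^ne^{-3(n+1)M/4}$ on $D(p,\varrho)$, since $\mu\ge1$. For $b\in\{1,2\}$, the function $h_n(x)=(\chi^{(b)}\tilde\chi^n)(\sigma)$ satisfies $|h_n^{(i)}|\le(3A)^nA(12/\ell)^ii!^{\,2}$ by \eqref{eq:cutoff}. Lemma~\ref{lem:leibniz} yields
\[
|\partial^\alpha(h_nG_n)(p)|\le96A\mu\,\bigl(48Ae^{-3M/4}\bigr)^n\,e^{-M/2}\,(80\ell^{-4})^{|\alpha|}|\alpha|!^{\,2}.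
\]
Here the gain beats the geometric growth of the constants: by \eqref{eq:Lambda} the factor in parentheses is at most $\frac12$. The differentiated series thus converge uniformly on the slab, which justifies termwise differentiation in its interior, and the resulting bound extends to the closed slab by continuity. With $\ell^{-2}+2\ell^{-1}\le3\ell^{-2}$,
\[
|\partial^\alpha\mathsf q|\le576A\,\mu\ell^{-2}e^{-M/2}\,(80\ell^{-4})^{|\alpha|}|\alpha|!^{\,2}.
\]
It remains to note that $\mu_k\ell_k^{-2}e^{-M_k/4}=\frac17M_k\ell_k^{-4}e^{-M_k/4}$ is bounded in $k$, because $M_ke^{-M_k/8}\le8$, $\ell_k^{-4}=\epsilon^{-4}k^{4\gamma}$ and $M_k\ge\nu2^{k/2}$.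

\emph{The blocks.} Near each point at most one factor of $\eta_k$ is nonconstant, and $\ell_k\le\ell_{k-1}$, so $|\eta_k^{(i)}|\le A(12/\ell)^ii!^{\,2}$ by \eqref{eq:cutoff}. Let $k\ge2$. It suffices to consider $p\in S_k$, since $\eta_ku_k$ vanishes near the other points of $B$. On $D(p,\varrho)$, Lemma~\ref{lem:complex}, \eqref{eq:decay} and $\tau_k\varrho\le M$ give $|u_k|\le4C_0e^{-5M}$, and Lemma~\ref{lem:leibniz} bounds $|\partial^\alpha(\eta_ku_k)(p)|$ by $4AC_0e^{-4M}(80\ell^{-4})^{|\alpha|}|\alpha|!^{\,2}$. For $k=1$, the polydiscs $D(p,\varrho_1)$ with $p\in\overline B$ fill a compact subset of $\Omega$, on which $|u_1|\le\Gamma$ for some $\Gamma$. Lemma~\ref{lem:leibniz} gives the claim for $k=1$ as soon as $C\ge A\Gamma e^{M_1/2}$.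
\end{proof}

\subsection{End of the proof}
\emph{Smoothness across $\{x=0\}$.} Fix $\alpha$. The bound of Lemma~\ref{lem:bounds} tends to $0$ as $k\to\infty$, because $\ell_k^{-4|\alpha|}$ grows polynomially in $k$ while $M_k\ge\nu2^{k/2}$. For $x\ge a_j$ only indices $k\ge j$ contribute to $u$ and $\mathsf q$, with at most two terms at each point. So every derivative of $u$ and $\mathsf q$ tends to $0$ as $x\to0^-$, uniformly in $B$. Let $h$ be such a derivative, extended by $0$ to $B\cap\{x\ge0\}$; it is continuous on $B$. For $p=(t,x,y)\in B$ with $x<0$, the segment from $p$ to $(t,0,y)$ lies in $B$, and integrating $\partial_xh$ along it gives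
\[
|h(p)|\le|x|\,\sup\bigl\{|\partial_xh(t',x',y')|:\ (t',x',y')\in B,\ x\le x'<0\bigr\}=o(|x|),
\]
uniformly in $(t,y)$. Hence $h$ is differentiable at every point of $B\cap\{x=0\}$, with differential $0$, and its first partial derivatives on $B$ are again functions of the same kind. By induction on the order, $u,\mathsf q\in C^\infty(B)$ and all their derivatives vanish for $x\ge0$. Therefore $P_{0,\mathsf q}u=0$ in $B$.

\emph{The bound \eqref{eq:main}.} Let $n=|\alpha|$. Since $\ell_k^{-4n}=\epsilon^{-4n}k^{4\gamma n}$, Lemma~\ref{lem:bounds} reduces \eqref{eq:main} to a bound, uniform in $k$, for $k^{4\gamma n}e^{-\nu2^{k/2}/4}$. If $2^{k/2}\le(n+2)^2$, then $k\le4\log_2(n+2)$, and this quantity is at most $\bigl(\frac4{\log2}\log(n+2)\bigr)^{4\gamma n}$. If $2^{k/2}>(n+2)^2$, then $n<2^{k/4}$, and since $4\gamma\le8$ the quantity is at most $\exp\bigl(8\cdot2^{k/4}\log k-\frac\nu42^{k/2}\bigr)$, which is bounded in $k$. In this second case we use that $(\log(n+2))^{4\gamma n}\ge1$, which holds for $n=0$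 trivially and for $n\ge1$ because $\log3>1$. As at most two terms $\eta_ku_k$ contribute at each point, \eqref{eq:main} follows.

\emph{The support.} We have $u=0$ for $x\ge0$ and $u\ne0$ on the closed slabs, which are nonempty since $I_k^\pm\subset(-\frac14,0)$. The rest of $B\cap\{x<0\}$ consists of the region $\{x<a_1\}$ and the regions between consecutive slabs. Each of them is convex, hence connected, and on it $u$ is a block or a sum of two blocks, hence real analytic. By continuity $u\ne0$ at points of the region close to an adjacent slab, so $u$ is not identically zero there and its zero set has empty interior. Thus $u\ne0$ on a dense subset of $B\cap\{x<0\}$, and $\operatorname{supp}u=B\cap\{x\le0\}$. This proves Theorem~\ref{thm:main}.\qed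

\section{One space dimension: proof of Theorem~\ref{thm:one}}\label{sec:one}

The proof reduces $P$ to $i\partial_t+\partial_x^2$ up to bounded lower-order terms, and then uses a Carleman estimate: a weighted $L^2$ inequality with weight $e^{N\varphi}$, whose constants grow with $N$ and thereby absorb the lower-order terms.

\subsection{Reduction to the flat operator}
Let $\xi=\Phi(x)=\int_0^xg^{-1/2}$. Since $g$ is Lipschitz and bounded below, $\Phi$ is an increasing $C^1$ diffeomorphism near $0$ that preserves the sign of $x$, and both $\Phi'=g^{-1/2}$ and $(\Phi^{-1})'=g^{1/2}\circ\Phi^{-1}$ are Lipschitz. Put $U(t,\xi)=u(t,\Phi^{-1}(\xi))$. Then $U$ is $C^1$ with locally Lipschitz first derivatives, $U_\xi=g^{1/2}u_x$, and almost everywhere $U_{\xi\xi}=g^{1/2}\partial_x(g^{1/2}u_x)=gu_{xx}+\frac12g'u_x$. Since $\partial_x(gu_x)=gu_{xx}+g'u_x$, the equation $Pu=0$ reads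
\[
iU_t+U_{\xi\xi}=-\bigl(\tfrac12g'+\mathsf b\bigr)g^{-1/2}\,U_\xi-\mathsf qU\qquad\text{almost everywhere.}
\]
The Lipschitz bound makes $g'$ bounded, and the independence of $t$ ensures that the change of variable commutes with $\partial_t$. We rename $(U,\xi)$ as $(u,x)$ and replace $u(t,x)$ by $u(\varrho^2t,\varrho x)$ with $\varrho>0$ small, which multiplies $iu_t+u_{xx}$ by $\varrho^2$. With $Q=\{|t|<\frac14,\ |x|<\frac14\}$, we may thus assume that on $Q$
\begin{equation}\label{eq:ineq}
|iu_t+u_{xx}|\le C(|u|+|u_x|)\ \text{ a.e.},\qquad u=0\ \text{ for }x>0,\qquad u,u_t,u_x,u_{xx}\in L^\infty(Q).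
\end{equation}

\subsection{The Carleman estimate}
Let $\varphi=x+x^2-t^2$. The term $x$ makes the weight largest on the side where $u$ vanishes, the convex term $x^2$ produces positivity, and $-t^2$ localizes in time. Norms and inner products are those of $L^2(Q)$.

\begin{lemma}\label{lem:carleman}
Let $N\ge\sqrt2$ and let $v$ have compact support in $Q$, with $v,v_t,v_x,v_{xx}\in L^2(Q)$. Then
\[
N^3\|e^{N\varphi}v\|^2+N\|e^{N\varphi}v_x\|^2\le6\,\|e^{N\varphi}(i\partial_t+\partial_x^2)v\|^2 .
\]
\end{lemma}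

\begin{proof}
Let first $v\in C_c^\infty(Q)$ and $w=e^{N\varphi}v$. Conjugation by $e^{N\varphi}$ replaces $\partial_x$ by $\partial_x-N\varphi_x$ and $\partial_t$ by $\partial_t-N\varphi_t$, so $e^{N\varphi}(i\partial_t+\partial_x^2)v=(S+T)w$ with
\[
S=\partial_x^2+i\partial_t+N^2\varphi_x^2,\qquad T=-N(2\varphi_x\partial_x+\varphi_{xx})-iN\varphi_t .
\]
On $C_c^\infty(Q)$, integration by parts shows that $S$ is symmetric and $T$ is skew-symmetric. Hence
\[
\|(S+T)w\|^2\ge\langle Sw,Tw\rangle+\langle Tw,Sw\rangle=\langle(ST-TS)w,w\rangle .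
\]
Here $\varphi_x=1+2x$, $\varphi_{xx}=2$, $\varphi_t=-2t$. The nonzero contributions to the commutator are
\[
[\partial_x^2,-2N\varphi_x\partial_x]=-8N\partial_x^2,\qquad[N^2\varphi_x^2,-2N\varphi_x\partial_x]=8N^3\varphi_x^2,\qquad[i\partial_t,-iN\varphi_t]=-2N;
\]
the others vanish because $\varphi_{xx}$ is constant, $\varphi_x$ does not depend on $t$ and $\varphi_t$ does not depend on $x$. On $Q$ we have $\frac12\le\varphi_x\le\frac32$, so for $N^2\ge2$
\[
\|(S+T)w\|^2\ge8N\|w_x\|^2+(2N^3-2N)\|w\|^2\ge8N\|w_x\|^2+N^3\|w\|^2 .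
\]
Since $e^{N\varphi}v_x=w_x-N\varphi_xw$, we have $N\|e^{N\varphi}v_x\|^2\le2N\|w_x\|^2+\frac92N^3\|w\|^2$, so the left side of the claimed inequality is at most $2N\|w_x\|^2+\frac{11}2N^3\|w\|^2\le6\|(S+T)w\|^2$. For general $v$, convolve with a mollifier: the mollified functions lie in $C_c^\infty(Q)$, they and their derivatives $\partial_t,\partial_x,\partial_x^2$ converge in $L^2$ to those of $v$, and $e^{N\varphi}$ is bounded on $Q$ for fixed $N$.
\end{proof}

\subsection{Conclusion}
For $-\frac14\le x\le0$ we have $1+x\ge\frac34$, so $\varphi=x(1+x)-t^2\le\frac34x-t^2$. Fix $0<\varepsilon<\frac1{32}$. Then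
\[
Q\cap\{\varphi\ge-2\varepsilon\}\cap\{x\le0\}\subset\bigl\{|x|\le\tfrac83\varepsilon,\ |t|\le\sqrt{2\varepsilon}\bigr\},
\]
and the right side is a compact subset of $Q$. Let $\vartheta\in C^\infty(\mathbb R)$ equal $1$ on $[-\varepsilon,\infty)$ and $0$ on $(-\infty,-2\varepsilon]$, and let $v=\vartheta(\varphi)u$ on $Q$. Since $u=0$ for $x>0$, the function $v$ has compact support in $Q$, and Lemma~\ref{lem:carleman} applies to it. We have $(i\partial_t+\partial_x^2)v=\vartheta(\varphi)(iu_t+u_{xx})+E_1$ and $\vartheta(\varphi)u_x=v_x+E_2$, where $E_1,E_2$ contain derivatives of $\vartheta$; they are bounded and vanish off $\{-2\varepsilon\le\varphi\le-\varepsilon\}$. By \eqref{eq:ineq}, with a constant $C'$ independent of $N$,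
\[
|(i\partial_t+\partial_x^2)v|^2\le C'\bigl(|v|^2+|v_x|^2+1_{\{\varphi\le-\varepsilon\}}\bigr)\quad\text{a.e. on }Q .
\]
For $N\ge\max(\sqrt2,12C')$ the first two terms are absorbed into the left side of Lemma~\ref{lem:carleman}, which leaves $\frac12N^3\|e^{N\varphi}v\|^2\le6C'e^{-2N\varepsilon}$, as $Q$ has area less than $1$. On $W=Q\cap\{\varphi>-\varepsilon/2\}$ we have $v=u$ and $e^{2N\varphi}\ge e^{-N\varepsilon}$, so $\|u\|_{L^2(W)}^2\le12C'N^{-3}e^{-N\varepsilon}$. Letting $N\to\infty$ gives $u=0$ on $W$, which is a neighborhood of $0$. This proves Theorem~\ref{thm:one}.\qed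

\begin{remark}
For $d=2$ one must also localize in $y$, for instance with $\varphi=x+x^2-y^2-t^2$. Operators in different variables commute, so the commutator $ST-TS$ only acquires the extra terms $8N\partial_y^2-32N^3y^2$. The first of these contributes $-8N\|w_y\|^2$, with the unfavorable sign. This loss cannot be repaired: if the analog of Lemma~\ref{lem:carleman} held for this weight, the argument above would contradict Theorem~\ref{thm:main}.
\end{remark}

\begin{thebibliography}{1}
\bibitem{FLL}
Spyridon Filippas, Camille Laurent, Matthieu L\'eautaud,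
\emph{Unique continuation for Schr\"odinger operators with partially Gevrey coefficients},
arXiv:2401.14820 (2024).
\end{thebibliography}
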